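\title{The first accumulation point of stable commutator length in torsion-free hyperbolic groups}

\begin{abstract}
For a torsion-free non-elementary word-hyperbolic group $G$, let $\delta_\infty(G)$ be the first accumulation point of stable commutator length on conjugacy classes. A theorem of Calegari and Fujiwara gives $1/12\le\delta_\infty(G)\le 1/2$. We show that the lower bound cannot be improved to $1/4$ and that the optimal universal lower bound is $1/6$. The example is a group $F_6\rtimes\mathbb Z$ with infinitely many conjugacy classes in which a product of three conjugates is trivial. For the lower bound, the Ptolemy inequality of a strongly hyperbolic metric on $G$ is used to put a hyperbolic metric on a minimal surface bounding a power of an element, and the boundary length is counted through a Voronoi decomposition.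
\end{abstract}

\section{Introduction}

\subsection{The question and the answer}

Let $G$ be a group and $[G,G]$ its commutator subgroup. For $g\in[G,G]$ the \emph{commutator length} $\operatorname{cl}(g)$ is the least number of commutators in $G$ whose product is $g$, and the \emph{stable commutator length} is
\[
\operatorname{scl}(g)=\lim_{n\to\infty}\frac{\operatorname{cl}(g^n)}{n}.
\]
If some power $g^m$ with $m\ge1$ lies in $[G,G]$, we set $\operatorname{scl}(g)=\operatorname{scl}(g^m)/m$, and otherwise $\operatorname{scl}(g)=\infty$. The function $\operatorname{scl}$ is constant on conjugacy classes, and $\operatorname{scl}(g^k)=k\operatorname{scl}(g)$ for $k\ge1$.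

The definition has a topological reading. An expression of $g^n$ as a product of $N$ commutators is a map to a $K(G,1)$ of a surface $S$ of genus $N$ with one boundary component, which wraps $n$ times around a loop representing $g$. Since $-\chi(S)=2N-1$, the number $\operatorname{scl}(g)$ is the limit of the smallest possible ratios $-\chi(S)/2n$: it is the topological cost of bounding $g$, per unit of winding.

In a hyperbolic group, a lower bound for the $\operatorname{scl}$ of a short element will depend on the particular relations of the group. To obtain a number that ignores any finite set of conjugacy classes, one looks at the first accumulation point. For a torsion-free non-elementary word-hyperbolic group $G$, let $\delta_\infty(G)$ be the supremum of those $t$ for which only finitely many conjugacy classes of $G$ have $\operatorname{scl}<t$.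

\begin{theorem}[Calegari--Fujiwara, {\cite[Theorem B]{CF}}]\label{thm:CF}
For every torsion-free non-elementary word-hyperbolic group $G$,
\[
\frac1{12}\le\delta_\infty(G)\le\frac12 .
\]
\end{theorem}

The upper bound is sharp: it is realized in a nonabelian free group and in a closed hyperbolic surface group. The question we answer comes from \cite{CF}: can the lower bound be improved to $1/4$? That is, does $\delta_\infty(G)\ge1/4$ hold for every torsion-free non-elementary word-hyperbolic group $G$? The answer is no.

\begin{theorem}\label{thm:example}
There is a torsion-free non-elementary hyperbolic group $G$, of the form $F_6\rtimes\mathbb Z$, with infinitely many conjugacy classes $[g_j]$ satisfying $\operatorname{scl}(g_j)\le 1/6$. Hence $\delta_\infty(G)\le 1/6<1/4$.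
\end{theorem}

The value $1/6$ is the optimal universal lower bound. For a left-invariant metric $d$ on $G$, the \emph{stable translation length} of $h\in G$ is $\tau(h)=\lim_{m\to\infty}d(1,h^m)/m$. An element is a \emph{proper power} if it equals $z^k$ for some $z\in G$ and $k\ge2$.

\begin{theorem}\label{thm:lower}
For every torsion-free non-elementary hyperbolic group $G$ we have $\delta_\infty(G)\ge1/6$. More precisely, there are a left-invariant metric on $G$, quasi-isometric to a word metric, with stable translation length $\tau$, and a constant $C=C(G)$, such that every $r\ne1$ that is not a proper power satisfies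
\[
\operatorname{scl}(r)\ \ge\ \frac16\cdot\frac{\tau(r)}{\tau(r)+C}.
\]
\end{theorem}

\begin{corollary}\label{cor:sharp}
For the group of Theorem~\ref{thm:example}, $\delta_\infty(G)=1/6$ and $\operatorname{scl}(g_j)=1/6$ for all $j$. The sharp form of Theorem~\ref{thm:CF} is $1/6\le\delta_\infty(G)\le1/2$.
\end{corollary}

\subsection{Products of conjugates}

The numbers $1/6$ and $1/4$ both appear in the simplest way of making $\operatorname{scl}$ small. Suppose that a product of $k$ conjugates of $g$ is trivial. This is a map of a sphere with $k$ holes, each boundary component wrapping once around $g$, and the ratio $-\chi/2n$ equals $(k-2)/2k$. The surface has several boundary components, so to bound $\operatorname{scl}(g)$ we pass through quasimorphisms.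

A function $q:G\to\mathbb R$ is a \emph{quasimorphism} if its \emph{defect} $D(q)=\sup_{x,y}|q(xy)-q(x)-q(y)|$ is finite, and it is \emph{homogeneous} if $q(x^n)=nq(x)$ for all $n\in\mathbb Z$. A homogeneous quasimorphism is constant on conjugacy classes, because $n|q(yxy^{-1})-q(x)|=|q(yx^ny^{-1})-q(y)-q(x^n)-q(y^{-1})|\le 2D(q)$ for all $n\ge1$. \emph{Bavard duality} states that for $h\in[G,G]$ the number $\operatorname{scl}(h)$ is the supremum of $|q(h)|/2D(q)$ over homogeneous quasimorphisms $q$ with $D(q)>0$, and is $0$ if there are none.

\begin{lemma}\label{lem:conjugates}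
Let $k\ge2$ and let $a_1,\dots,a_k$ be conjugates of $g$ with $a_1\cdots a_k=1$. Then $\operatorname{scl}(g)\le(k-2)/2k$.
\end{lemma}

\begin{proof}
Abelianizing the relation shows that $g^k\in[G,G]$. Let $q$ be a homogeneous quasimorphism. Then $q(a_1\cdots a_{k-1})=q(a_k^{-1})=-q(g)$, and splitting the product $k-2$ times gives $|q(a_1\cdots a_{k-1})-(k-1)q(g)|\le(k-2)D(q)$. Hence $|q(g^k)|=k|q(g)|\le(k-2)D(q)$, and $\operatorname{scl}(g^k)\le(k-2)/2$ by Bavard duality.
\end{proof}

For $k=2$ the relation says that $g$ is conjugate to $g^{-1}$, which is impossible for $g\ne1$ in a torsion-free hyperbolic group (Lemma~\ref{lem:basic}). The case $k=3$ gives $1/6$ and the case $k=4$ gives $1/4$. So $1/4$ is the answer one would guess if relations with $k=3$, that is, pairs of pants, could occur for only finitely many conjugacy classes. The guess is tempting: Section~\ref{sec:count} shows that for a long element a pair of pants sits at the very limit of what the geometry of $G$ allows. Theorem~\ref{thm:example} says that this limit is reached infinitely often in one group, and Theorem~\ref{thm:lower} says that no surface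 does asymptotically better than a pair of pants.

Section~\ref{sec:basic} recalls the facts on hyperbolic groups used throughout, and Section~\ref{sec:example} proves Theorem~\ref{thm:example}. Section~\ref{sec:count} explains the count behind Theorem~\ref{thm:lower}, which is proved in Sections~\ref{sec:metric}--\ref{sec:end}.

\section{Torsion-free hyperbolic groups}\label{sec:basic}

Let $G$ be a torsion-free hyperbolic group with a word metric $d_w$ and boundary $\partial G$. We write $x\sim y$ for conjugacy, and $\tau_w$ for the stable translation length of $d_w$. The following facts are standard.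
\begin{itemize}
\item[(H1)] Every $r\ne1$ has exactly two fixed points $r^+,r^-$ in $\partial G$. As $m\to+\infty$ we have $r^{m}\xi\to r^{+}$ for every $\xi\in G\cup\partial G$ other than $r^-$; moreover $(r^{-1})^{\pm}=r^{\mp}$, and $\tau_w(r)>0$.
\item[(H2)] For $r\ne1$ the stabilizer $E(r)$ of the set $\{r^+,r^-\}$ is infinite cyclic. Nontrivial elements that share a fixed point in $\partial G$ lie in a common cyclic group.
\item[(H3)] The minimal word length in the conjugacy class of $g$ is at most $\tau_w(g)$ plus a constant depending only on $(G,d_w)$; see \cite{CDP}.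
\end{itemize}

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] If $y^2=z^2$, then $y=z$.
\item[(b)] Every $g\ne1$ is $r^k$ with $k\ge1$ and $r$ not a proper power. If $r\ne1$ is not a proper power, its centralizer is $\langle r\rangle$.
\item[(c)] If $r\ne1$ and $r^i\sim r^j$, then $i=j$. In particular $r\not\sim r^{-1}$.
\item[(d)] Conjugate nontrivial elements with a common fixed point in $\partial G$ are equal.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $y^2=z^2=1$, then $y=z=1$. Otherwise $y$ and $z$ commute with $y^2$, so both lie in the infinite cyclic group $E(y^2)$, where square roots are unique.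

(b) Let $r$ be the generator of $E(g)$ with $g=r^k$, $k\ge1$. A root of $r$ lies in $E(r)=E(g)=\langle r\rangle$, so $r$ is not a proper power. If $g$ itself is not a proper power, then $k=1$ and $E(g)=\langle g\rangle$; this group contains the centralizer of $g$.

(c) If $i=0$, then $r^j=1$ and $j=0$. Otherwise $xr^ix^{-1}=r^j\ne1$, so $x$ preserves $\{r^+,r^-\}$, lies in the abelian group $E(r)$ and commutes with $r$. Thus $r^i=r^j$.

(d) By (H2) the two elements are $z^i$ and $z^j$ for some $z\ne1$; apply (c).
\end{proof}

\begin{remark}\label{rem:torsion}
Theorem~\ref{thm:lower} fails in the presence of $2$-torsion. In the free product of three groups $\langle s_i\mid s_i^2\rangle$, which is hyperbolic and non-elementary, let $r_j=s_1\cdot(s_2s_3)^js_2$. Both factors are involutions, so $s_1r_js_1^{-1}=r_j^{-1}$ and $r_j^{2n}=r_j^ns_1r_j^{-n}s_1^{-1}$ is a single commutator; hence $\operatorname{scl}(r_j)=0$. The $r_j$ are cyclically reduced of different lengths, so they are pairwise non-conjugate.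
\end{remark}

\section{Infinitely many pairs of pants}\label{sec:example}

In a mapping torus $F\rtimes_\varphi\mathbb Z$ of a free group, the elements $\varphi^i(y)$ are all conjugate to $y$. So an identity $y\,\varphi^i(y)\,\varphi^j(y)=1$ in $F$ is a relation among three conjugates of $y$. We need such an identity for an automorphism whose mapping torus is hyperbolic. An automorphism $\Phi$ of a free group $F_n$ is \emph{atoroidal} if no power $\Phi^k$, $k\ge1$, fixes a nontrivial conjugacy class. By Brinkmann's theorem \cite{Br}, $F_n\rtimes_\Phi\mathbb Z$ is hyperbolic if and only if $\Phi$ is atoroidal.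

\subsection{An atoroidal automorphism of $F_3$}

The cheapest way to force the identity is to let $\varphi$ shift a basis and to solve for the last term. The exponents $(i,j)=(1,2)$ give $x_0\mapsto x_1\mapsto x_1^{-1}x_0^{-1}\mapsto x_0x_1\cdot x_1^{-1}=x_0$ on $F(x_0,x_1)$, so the third power fixes $x_0$ and the automorphism is not atoroidal. We take $(i,j)=(1,3)$. Let $F=F(x_0,x_1,x_2)$ and
\[
\varphi(x_0)=x_1,\qquad \varphi(x_1)=x_2,\qquad \varphi(x_2)=x_1^{-1}x_0^{-1}.
\]
The image contains $x_1$, $x_2$ and $x_1^{-1}x_0^{-1}$, hence $x_0$; a surjective endomorphism of a free group of finite rank is an automorphism. By construction,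
\begin{equation}\label{eq:identity}
x_0\,\varphi(x_0)\,\varphi^3(x_0)=x_0x_1\cdot x_1^{-1}x_0^{-1}=1 .
\end{equation}

\begin{lemma}\label{lem:atoroidal}
The automorphism $\varphi$ is atoroidal.
\end{lemma}

\begin{proof}
Let $M$ be the automorphism induced on $\mathbb Z^3$. It sends $e_0\mapsto e_1\mapsto e_2\mapsto-e_0-e_1$, so its characteristic polynomial is $t^3+t+1$. This cubic has no root modulo $2$, so it is irreducible over $\mathbb Q$, and it has a real root $\lambda\in(-1,0)$ because its values at $-1$ and $0$ are $-1$ and $1$.

\emph{For every $k\ge1$ the characteristic polynomial of $M^k$ is irreducible over $\mathbb Q$.} Its roots are the $k$-th powers of the Galois conjugates of $\lambda$. A reducible cubic has a rational root; applying a Galois automorphism, we would get $\lambda^k\in\mathbb Q$. Since $\lambda$ is a unit in the ring of algebraic integers, this forces $\lambda^k=\pm1$, which contradicts $0<|\lambda|<1$. In particular no $M^k$ has the eigenvalue $1$ or $-1$.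

\emph{All positive powers of $\varphi$ are irreducible.} A reducible outer automorphism permutes the conjugacy classes of finitely many proper nontrivial free factors. So if a positive power of $\varphi$ were reducible, some $\varphi^k$ would preserve the conjugacy class of a proper nontrivial free factor. Its image in $\mathbb Z^3$ would be an $M^k$-invariant summand of rank $1$ or $2$, and the characteristic polynomial of $M^k$ would factor.

Suppose now that $\varphi^k$ fixes a nontrivial conjugacy class. By a theorem of Bestvina and Handel \cite[Theorem 4.1]{BH}, an outer automorphism all of whose positive powers are irreducible and which fixes a nontrivial conjugacy class is realized by a pseudo-Anosov homeomorphism of a compact surface with one boundary component. So $\varphi^k$ is realized on such a surface $\Sigma$ with $\pi_1\Sigma\cong F_3$, that is, $\chi(\Sigma)=-2$. An orientable surface with one boundary component has odd Euler characteristic, so $\Sigma$ is non-orientable, with three crosscaps. Then $\partial\Sigma$ represents $a^2b^2c^2$ in a suitable basis $a,b,c$ of $\pi_1\Sigma$, and its class in $H_1(\Sigma)=\mathbb Z^3$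 is nonzero. The homeomorphism preserves this class up to sign, so $M^k$ has the eigenvalue $1$ or $-1$, a contradiction.
\end{proof}

\subsection{The group and the elements}

Identity \eqref{eq:identity} gives one conjugacy class with $\operatorname{scl}\le1/6$. To get infinitely many we use a second observation: if $y$ and $z$ both solve the equation $y\Phi(y)\Phi^3(y)=1$, then a product of three conjugates of $yz^{-1}$ is again trivial. We take $y$ and $z$ in different factors of a free product, where conjugacy is easy to decide. Recall that every element of a free product $F*\bar F$ is conjugate into a factor or to a cyclically reduced word $y_1\bar y_1\cdots y_p\bar y_p$ with $p\ge1$, $y_i\in F\setminus1$, $\bar y_i\in\bar F\setminus1$, and that two such words are conjugate only if their sequences of syllables differ by a cyclic permutation.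

Let $\bar F$ be a copy of $F$, let $\Phi=\varphi*\bar\varphi$ on $F*\bar F\cong F_6$, and let
\[
G=(F*\bar F)\rtimes_\Phi\mathbb Z,\qquad tft^{-1}=\Phi(f),\qquad g_j=x_0\,\bar\varphi^{\,j}(\bar x_0)^{-1}=x_0\,t^j\,\bar x_0^{-1}\,t^{-j}\quad(j\ge1).
\]

\begin{proof}[Proof of Theorem~\ref{thm:example}]
\emph{$\Phi$ is atoroidal.} Let $w\ne1$ and $k\ge1$ with $\Phi^k(w)\sim w$ in $F*\bar F$. If $w$ is conjugate into a factor, we may assume $w\in F$, and the retraction $F*\bar F\to F$ that kills $\bar F$ gives $\varphi^k(w)\sim w$ in $F$, contrary to Lemma~\ref{lem:atoroidal}. Otherwise we may assume $w=y_1\bar y_1\cdots y_p\bar y_p$ is cyclically reduced. The word $\Phi^k(w)$ has syllables $\varphi^k(y_i)$ and $\bar\varphi^k(\bar y_i)$, so $\varphi^k(y_i)=y_{i+s}$ for some $s$, with indices modulo $p$. Then $\varphi^{kp}(y_1)=y_1\ne1$, again a contradiction.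

By Brinkmann's theorem $G$ is hyperbolic. It is torsion-free, as an extension of $\mathbb Z$ by a free group, and non-elementary, since it contains $F_6$.

\emph{Three conjugates.} Fix $j$, and put $y=x_0$, $z=\bar\varphi^{\,j}(\bar x_0)$, $g=g_j=yz^{-1}$, $y'=\Phi(y)$, $z'=\Phi(z)$. By \eqref{eq:identity}, and by its copy in $\bar F$ after applying $\bar\varphi^{\,j}$, we have $yy'\Phi^3(y)=1=zz'\Phi^3(z)$. Therefore
\[
1=yy'\Phi^3(y)\bigl(zz'\Phi^3(z)\bigr)^{-1}=yy'\,\Phi^3(g)\,z'^{-1}z^{-1}
=\bigl[yy'\,\Phi^3(g)\,y'^{-1}y^{-1}\bigr]\bigl[y\,y'z'^{-1}\,y^{-1}\bigr]\bigl[yz^{-1}\bigr].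
\]
Since $\Phi^3(g)=t^3gt^{-3}$ and $y'z'^{-1}=\Phi(g)=tgt^{-1}$, each bracket is a conjugate of $g$. Lemma~\ref{lem:conjugates} gives $\operatorname{scl}(g_j)\le1/6$. Figure~\ref{fig:pants} shows the corresponding pair of pants.

\emph{The $g_j$ are pairwise non-conjugate.} Suppose $g_i=(ft^s)g_j(ft^s)^{-1}$ with $f\in F*\bar F$ and $s\in\mathbb Z$. Then $g_i$ is conjugate in $F*\bar F$ to $\Phi^s(g_j)=\varphi^s(x_0)\,\bar\varphi^{\,s+j}(\bar x_0)^{-1}$. Both words are cyclically reduced with $p=1$, so $\varphi^s(x_0)=x_0$ and $\varphi^{s+j}(x_0)=\varphi^i(x_0)$. Lemma~\ref{lem:atoroidal} gives $s=0$, and then $i=j$.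

For every number larger than $1/6$, infinitely many conjugacy classes have smaller $\operatorname{scl}$, so $\delta_\infty(G)\le1/6$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!15,even odd rule] (0,0) rectangle (9,4.8) (1.8,0.8) rectangle (7.2,2) (1.8,2.8) rectangle (7.2,4);
\draw (0,0) rectangle (9,4.8) (1.8,0.8) rectangle (7.2,2) (1.8,2.8) rectangle (7.2,4);
\draw[dashed,->] (1.8,0)--(1.8,0.8) node[midway,left]{$t$};
\draw[dashed,->] (1.8,2)--(1.8,2.8) node[midway,left]{$t^2$};
\draw[dashed,->] (1.8,4)--(1.8,4.8) node[midway,left]{$t^{-3}$};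
\draw[dashed,->] (7.2,0)--(7.2,0.8) node[midway,right]{$t$};
\draw[dashed,->] (7.2,2)--(7.2,2.8) node[midway,right]{$t^2$};
\draw[dashed,->] (7.2,4)--(7.2,4.8) node[midway,right]{$t^{-3}$};
\draw[thick,->] (1.8,1.1)--(1.8,1.5) node[right]{$x_0$};
\draw[thick,->] (1.8,3.1)--(1.8,3.5) node[right]{$x_0$};
\draw[thick,->] (0,2.7)--(0,2.3) node[left]{$x_0$};
\draw[thick,->] (7.2,1.1)--(7.2,1.5) node[left]{$\bar x_0$};
\draw[thick,->] (7.2,3.1)--(7.2,3.5) node[left]{$\bar x_0$};
\draw[thick,->] (9,2.7)--(9,2.3) node[right]{$\bar x_0$};
\draw[thick,->] (4.2,0)--(4.7,0); \draw[thick,->] (4.2,0.8)--(4.7,0.8);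
\draw[thick,->] (4.2,2)--(4.7,2); \draw[thick,->] (4.2,2.8)--(4.7,2.8);
\draw[thick,->] (4.2,4)--(4.7,4); \draw[thick,->] (4.2,4.8)--(4.7,4.8);
\node at (4.5,0.4){$t^j$}; \node at (4.5,2.4){$t^j$}; \node at (4.5,4.4){$t^j$};
\end{tikzpicture}
\caption{A pair of pants (shaded) in the group $G=(F*\bar F)\rtimes\mathbb Z$. The left disc carries the relation $x_0\,t\,x_0\,t^2\,x_0\,t^{-3}=1$, the right disc carries the same relation for $\bar x_0$, and both long sides of each of the three strips are labeled $t^j$. Each boundary component, read with the surface on the left, spells $g_j=x_0t^j\bar x_0^{-1}t^{-j}$.}\label{fig:pants}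
\end{figure}

\begin{proof}[Proof of Corollary~\ref{cor:sharp}, given Theorem~\ref{thm:lower}]
The two theorems give $\delta_\infty(G)=1/6$, and with the sharp upper bound in Theorem~\ref{thm:CF} this is the last assertion. The automorphism $\mathrm{id}*\bar\varphi$ of $F*\bar F$ commutes with $\Phi$, so it extends to $G$ by $t\mapsto t$. It maps $g_j$ to $g_{j+1}$, so all $\operatorname{scl}(g_j)$ have a common value, at most $1/6$. Infinitely many classes take this value, so it is at least $\delta_\infty(G)=1/6$.
\end{proof}

\section{The count behind the lower bound}\label{sec:count}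

Let $S$ be a compact hyperbolic surface with geodesic boundary of total length $nL$; think of $L$ as the translation length of $r$ and of $n$ as the total winding of $\partial S$ around $r$. The points of $S$ with at least two shortest paths to $\partial S$ form a graph. Each edge $\sigma$ of the graph faces two boundary segments of the same length $\omega(\sigma)$, its \emph{width}. These segments tile $\partial S$, and there are at most $-3\chi(S)$ edges (Section~\ref{sec:voronoi}). If every width is at most $L/2+c$, then
\[
nL=2\sum_\sigma\omega(\sigma)\le-3\chi(S)(L+2c),\qquad\text{that is,}\qquad \frac{-\chi(S)}{2n}\ge\frac16\cdot\frac{L}{L+2c}.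
\]

\begin{example}\label{ex:pants}
Let $S$ be the pair of pants with three boundary geodesics of length $L$. The three shortest arcs between boundary components, the seams, cut $S$ into two isometric right-angled hexagons, each with three alternate sides of length $L/2$ on $\partial S$. Folding $S$ onto one hexagon does not increase lengths, so a shortest path to $\partial S$ can be found in the hexagon of its starting point. By the symmetry of the hexagon, the graph consists of the two centers and three edges, each crossing a seam at its midpoint. The center projects to the midpoint of each boundary side, so each edge faces a length $L/4$ in each hexagon and has width $L/2$. The count reads $3L=2\cdot3\cdot L/2$: it is an equality with $n=3$, $\chi=-1$, $c=0$. The three strips of Figure~\ref{fig:pants} are the combinatorial counterpart of the three edges.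
\end{example}

The same arithmetic with $-2\chi(S)$ in place of $-3\chi(S)$ edges would give $1/4$. The pair of pants, with $-3\chi$ edges of width $L/2$, has no slack in either bound.

The bound $L/2$ on widths comes from the group. Along a wide edge two boundary segments run close to each other in opposite directions. In $G$ this means that the axes of two conjugates of $r$ overlap with opposite orientations, and Section~\ref{sec:overlap} shows that such an overlap has length at most $\tau(r)/2$ plus a constant. To turn the count into a proof, three difficulties have to be met.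

First, the surface comes with a map to a $K(G,1)$, not with a hyperbolic metric. We can afford an additive error on each edge, but no multiplicative error in the boundary length. So we need a hyperbolic metric on $S$ whose boundary lengths are exactly proportional to $\tau(r)$, and in which two boundary lines are at least as far apart as the overlap in $G$ predicts. Section~\ref{sec:comparison} builds it triangle by triangle from a metric on $\partial G$ that satisfies the Ptolemy \emph{inequality} (Section~\ref{sec:metric}), and compares it with $G$ through the Ptolemy \emph{equality} of the hyperbolic plane.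

Second, the construction needs the two ends of each edge of a triangulation to point to different points of $\partial G$. This is arranged by cutting the surface until it is minimal (Section~\ref{sec:minimal}).

Third, cutting creates several boundary components, and some may wind negatively around $r$. An edge between a positive and a negative component corresponds to an overlap with equal orientations, for which we have no bound. Such edges cancel from the signed count (Section~\ref{sec:end}).

\section{A strongly hyperbolic metric}\label{sec:metric}

From now on $G$ is a torsion-free non-elementary hyperbolic group with word metric $d_w$. For a metric $d$ the Gromov product is $(x|y)_z=\frac12\bigl(d(x,z)+d(y,z)-d(x,y)\bigr)$.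

\subsection{The metric and the Ptolemy inequality}

Take a symmetric, finitely supported random walk on $G$ whose support generates $G$, and let $d$ be its Green metric: $d(x,y)$ is minus the logarithm of the probability that the walk started at $x$ ever visits $y$. We use only two properties. By Blach\`ere--Brofferio and Blach\`ere--Ha\"{\i}ssinsky--Mathieu, $d$ is a left-invariant metric and there is $a\ge1$ with
\begin{equation}\label{eq:qi}
a^{-1}d_w-a\le d\le a\,d_w .
\end{equation}
By Nica and \v{S}pakula \cite{NS}, $d$ is \emph{strongly hyperbolic}: there is $\varepsilon>0$ with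
\begin{equation}\label{eq:strong}
e^{-\varepsilon(x|z)_t}\le e^{-\varepsilon(x|y)_t}+e^{-\varepsilon(y|z)_t}\qquad\text{for all }x,y,z,t\in G .
\end{equation}
This is the only place where we use that $G$ is non-elementary. Gromov products and $\tau$ refer to $d$ unless said otherwise. By \eqref{eq:qi}, balls of $d$ are finite and $\tau\ge a^{-1}\tau_w$, so $\tau(h)>0$ for $h\ne1$. Also $\tau$ is constant on conjugacy classes and $\tau(h^m)=|m|\tau(h)$.

Let $o=1$ be the base point, $(x|y)=(x|y)_o$ and $\Lambda(x,y)=e^{-\varepsilon(x|y)}$. Expanding the definitions gives $(x|z)_t=(x|z)-(x|t)-(z|t)+d(o,t)$, so $e^{-\varepsilon(x|z)_t}=e^{-\varepsilon d(o,t)}\Lambda(x,z)/\bigl(\Lambda(x,t)\Lambda(z,t)\bigr)$. Substituting this in \eqref{eq:strong} and multiplying by $e^{\varepsilon d(o,t)}\Lambda(x,t)\Lambda(y,t)\Lambda(z,t)$ gives the \emph{Ptolemy inequality}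
\begin{equation}\label{eq:ptolemy}
\Lambda(x,z)\Lambda(y,t)\le\Lambda(x,y)\Lambda(z,t)+\Lambda(y,z)\Lambda(x,t).
\end{equation}
Bounding the right side of \eqref{eq:strong} by twice the larger term gives $(x|z)_t\ge\min\{(x|y)_t,(y|z)_t\}-\delta$ with $\delta=\log2/\varepsilon$. So $(G,d)$ is $\delta$-hyperbolic.

\subsection{Coarse geometry}

The space $(G,d)$ is not geodesic, and we use word geodesics as a substitute. A \emph{word geodesic} is a sequence $(z_i)$, indexed by an interval of $\mathbb Z$, with $d_w(z_i,z_j)=|i-j|$; by \eqref{eq:qi} its steps have $d$-length at most $a$. The letter $C$ denotes constants that depend only on $(G,d,d_w)$ and may change from line to line, and $\pm C$ means ``up to an error of at most $C$''. In a metric tree, $(x|y)_z$ is the distance from $z$ to the segment $[x,y]$, and the point of $[x,y]$ nearest to $z$ is at distance $(y|z)_x$ from $x$.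

\begin{lemma}\label{lem:coarse}
\begin{itemize}
\item[(a)] Any set of at most five points of $(G,d)$ has a map $x\mapsto\bar x$ to a metric tree that preserves distances up to $C$.
\item[(b)] There is a constant $C_0$ such that $d(z_i,z_j)+d(z_j,z_k)\le d(z_i,z_k)+C_0$ for every word geodesic and all $i\le j\le k$.
\item[(c)] If $z'$ lies on a word geodesic from $x$ to $y$, then in a tree as in \emph{(a)} the point $\bar z'$ is within $C$ of a point of $[\bar x,\bar y]$ at distance $d(x,z')\pm C$ from $\bar x$.
\item[(d)] For every word geodesic from $x$ to $y$ and every $z\in G$, the $d$-distance from $z$ to the nearest vertex of the geodesic is $(x|y)_z\pm C$.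
\end{itemize}
\end{lemma}

\begin{proof}
(a) This is the tree approximation theorem for finite $\delta$-hyperbolic spaces \cite{GH}.

(b) By Bonk and Schramm \cite[Theorem 4.1]{BS}, $(G,d)$ embeds isometrically in a geodesic hyperbolic space. By \eqref{eq:qi}, word geodesics are quasigeodesics there, with constants depending only on $a$. By the Morse lemma $z_j$ lies within a uniform distance $R$ of a geodesic from $z_i$ to $z_k$, and $C_0=2R$ works.

(c) By (b), $(x|y)_{z'}\le C_0/2$, so $\bar z'$ is within $C$ of a point of $[\bar x,\bar y]$, whose distance from $\bar x$ is then $d(\bar x,\bar z')\pm C$.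

(d) For every vertex $z'$, the triangle inequality and (b) give $(x|y)_z\le d(z,z')+(x|y)_{z'}\le d(z,z')+C_0/2$. Conversely, along the geodesic $d(x,\cdot)$ goes from $0$ to $d(x,y)$ in steps of size at most $a$, and $0\le(y|z)_x\le d(x,y)$. So some vertex $z'$ has $d(x,z')=(y|z)_x\pm a$. In a tree for $x,y,z,z'$, part (c) places $\bar z'$ within $C$ of the point of $[\bar x,\bar y]$ nearest to $\bar z$, which is at distance $(x|y)_z\pm C$ from $\bar z$.
\end{proof}

\subsection{Exact formulas at infinity}

In a general hyperbolic space the Gromov product extends to the boundary only up to a bounded error. Strong hyperbolicity removes the error, and this is what makes lengths exact in Section~\ref{sec:comparison}.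

Points of $\partial G$ are classes of sequences $(x_i)$ whose $d_w$-Gromov products tend to infinity. Part (d) of Lemma~\ref{lem:coarse} also holds for $d_w$, so by \eqref{eq:qi} the Gromov products of $d$ and of $d_w$ tend to infinity simultaneously. Hence $d$ defines the same boundary with the same topology. If $x_i\to\xi$ and $y_j\to\eta$ in $\partial G$, then \eqref{eq:strong} at $t=o$ gives
\[
|\Lambda(x_i,y_j)-\Lambda(x_k,y_l)|\le\Lambda(x_i,x_k)+\Lambda(y_j,y_l)\to0 .
\]
So $\Lambda(\xi,\eta)=\lim\Lambda(x_i,y_j)$ exists and does not depend on the sequences. It vanishes exactly when $\xi=\eta$, it is a metric on $\partial G$ inducing its topology, and \eqref{eq:ptolemy} holds on $\partial G$. We set $(\xi|\eta)=-\varepsilon^{-1}\log\Lambda(\xi,\eta)$. The same argument works at any base point $p$ and gives $(x_i|y_j)_p\to(\xi|\eta)_p$.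

For $z\in G$ we have $|\Lambda(z,x_i)-\Lambda(z,x_k)|\le\Lambda(x_i,x_k)$ and $0\le(z|x_i)\le d(o,z)$, so $(z|x_i)$ converges. Hence
\[
\beta_\xi(z)=\lim_{x\to\xi}\bigl(d(z,x)-d(o,x)\bigr)=\lim_{x\to\xi}\bigl(d(o,z)-2(z|x)\bigr)
\]
exists, and it is $1$-Lipschitz in $z$. For $h,x\in G$ put $\kappa_h(x)=\exp\bigl(-\frac\varepsilon2(d(hx,o)-d(x,o))\bigr)$. Since $d(hx,o)=d(x,h^{-1}o)$, this extends to $\partial G$ by $\kappa_h(\xi)=\exp\bigl(-\frac\varepsilon2\beta_\xi(h^{-1}o)\bigr)$. From $d(hx,hy)=d(x,y)$ we get, on $G$ and in the limit on $\partial G$,
\begin{equation}\label{eq:cocycle}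
\Lambda(hx,hy)=\kappa_h(x)\kappa_h(y)\Lambda(x,y),\qquad \kappa_{hk}(x)=\kappa_h(kx)\,\kappa_k(x).
\end{equation}
For $h\ne1$ take $x=h^mo\to h^+$. The differences $d(h^{m+1}o,o)-d(h^mo,o)$ converge, and their averages converge to $\tau(h)$. Therefore
\begin{equation}\label{eq:tau}
\lim_{x\to h^+}\bigl(d(hx,o)-d(x,o)\bigr)=\tau(h),\qquad \kappa_h(h^+)=e^{-\varepsilon\tau(h)/2}.
\end{equation}

\section{Opposite overlaps of conjugate axes}\label{sec:overlap}

For nontrivial $h,h'$ with $h^+\ne h'^-$ and $h^-\ne h'^+$ put
\[
\operatorname{ov}(h,h')=(h^+|h'^-)+(h^-|h'^+)-(h^+|h^-)-(h'^+|h'^-).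
\]
If $h'\sim h$, the condition holds: a common fixed point forces $h'=h$ by Lemma~\ref{lem:basic}(d), and $h^+\ne h^-$. The distances to $o$ cancel, so if $x,y,x',y'\in G$ tend to $h^+,h^-,h'^+,h'^-$, then
\begin{equation}\label{eq:ovlimit}
\operatorname{ov}(h,h')=\lim\ \tfrac12\bigl[d(x,y)+d(x',y')-d(x,y')-d(y,x')\bigr].
\end{equation}

\begin{example}\label{ex:tree}
Let $G$ be free, with the word metric of a basis, acting on its Cayley tree, and define $\operatorname{ov}$ by \eqref{eq:ovlimit}. If the axes of $h$ and $h'$ share a segment of length $L$ and traverse it in opposite directions, then $\operatorname{ov}=L$; if they traverse it in the same direction, then $\operatorname{ov}=0$; and if they are disjoint at distance $D$, then $\operatorname{ov}=-D$.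

We claim that $\operatorname{ov}(r,uru^{-1})\le\tau/2$, where $\tau=\tau(r)$. Identify the axis of $r$ with $\mathbb R$ so that $r$ acts by $s\mapsto s+\tau$, and let $J$ be the segment shared, with opposite directions, with the axis of $uru^{-1}$. That axis is the image under $u$ of the axis of $r$, so $u^{-1}$ maps $J$ into $\mathbb R$ by a formula $s\mapsto\mu-s$. Then $(ur^m)^{-1}$ acts on $J$ by $s\mapsto\mu-m\tau-s$, a reflection with center $(\mu-m\tau)/2$. The centers are spaced by $\tau/2$. If $|J|>\tau/2$, one of them lies in the interior of $J$, and $v=ur^m$ reverses a small segment around it. Then $v^2$ fixes this segment pointwise, hence fixes a vertex, so $v^2=1$ and $v=1$; but the identity reverses nothing.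

The factor $1/2$ cannot be lowered. For $r=x^Nyx^{-N}y^{-1}$ in $F(x,y)$ we have $\tau=2N+2$. The axis passes through $1,x,\dots,x^N$ and later through $x^Nyx^{-i}$ for $i=0,\dots,N$, and $u=x^Ny^{-1}x^{-N}$ maps $x^Nyx^{-i}$ to $x^{N-i}$. So $\operatorname{ov}(r,uru^{-1})\ge N$. The elements $g_j=x_0t^j\bar x_0^{-1}t^{-j}$ of Section~\ref{sec:example} have the same shape.
\end{example}

In general the reflection is only coarse. We find $v$ that almost exchanges two points $2K$ apart; then $v^2$ moves a point a distance bounded independently of $K$, and uniqueness of square roots bounds the displacement of $v$.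

\begin{proposition}\label{prop:overlap}
There is a constant $C_1\ge0$, depending only on $(G,d,d_w)$, such that $\operatorname{ov}(r,uru^{-1})\le\frac12\tau(r)+C_1$ for all $r\ne1$ and $u\in G$.
\end{proposition}

\begin{proof}
Write $\tau=\tau(r)$ and $\operatorname{ov}=\operatorname{ov}(r,uru^{-1})$. The fixed points of $uru^{-1}$ are $ur^\pm$.

\emph{Step 1: a coordinate along the axis.} Let $(c_i)_{i\in\mathbb Z}$ be a word geodesic from $r^-$ to $r^+$, and let $b=\frac12(\beta_{r^-}-\beta_{r^+})$, a $1$-Lipschitz function on $G$.
\begin{itemize}
\item[(b1)] $b(rx)=b(x)+\tau$. Indeed, let $\xi=r^\pm$. If $z\to\xi$, then $rz\to\xi$, so $\beta_\xi(rx)=\lim[d(rx,rz)-d(o,rz)]=\beta_\xi(x)+\lim[d(o,z)-d(o,rz)]$. By \eqref{eq:tau} the last limit is $-\tau$ for $\xi=r^+$; by \eqref{eq:tau} for $r^{-1}$, applied to the points $rz$, it is $+\tau$ for $\xi=r^-$.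
\item[(b2)] $d(c_i,c_j)-C_0\le b(c_j)-b(c_i)\le d(c_i,c_j)$ for $i\le j$. Indeed, Lemma~\ref{lem:coarse}(b) gives $d(c_j,c_{-N})-d(c_i,c_{-N})\ge d(c_i,c_j)-C_0$ and $d(c_i,c_N)-d(c_j,c_N)\ge d(c_i,c_j)-C_0$ for large $N$, and $b(c_j)-b(c_i)$ is the limit of the average of the left sides.
\item[(b3)] Every $p=r^mc_i$ is within $C$ of some $c_j$. Indeed, $(c_N|c_{-N})_p$ and $(r^mc_N|r^mc_{-N})_p$ both tend to $(r^+|r^-)_p$, and the second is at most $C_0/2$. Apply Lemma~\ref{lem:coarse}(d).
\item[(b4)] If $p,q$ are within $D$ of $c_i,c_j$, then $d(p,q)\le|b(p)-b(q)|+4D+C_0$, since $d(p,q)\le2D+d(c_i,c_j)\le2D+C_0+|b(c_i)-b(c_j)|$.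
\end{itemize}

\emph{Step 2: $u^{-1}$ is a coarse reflection on the overlap.} Put $x=c_N$, $y=c_{-N}$, $x'=uc_N$, $y'=uc_{-N}$, with $N$ so large that $L=\frac12[d(x,y)+d(x',y')-d(x,y')-d(y,x')]$ is within $1$ of $\operatorname{ov}$. Let $A=(x|x')_y$ and $\mu=b(x)+b(y)+A-(x|y)_{x'}$. Call $k$ with $|k|\le N$ \emph{admissible} if $A\le d(y,c_k)\le A+L$. We claim that there is a constant $C_*$ such that, if $L\ge C_*$, then for every admissible $k$ there is $k'$ with
\begin{equation}\label{eq:reflection}
d(c_k,uc_{k'})\le C,\qquad b(c_{k'})=\mu-b(c_k)\pm C .
\end{equation}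
Take a tree for $x,y,x',y',c_k$. In a tree, the two largest of the three sums $\bar x\bar y+\bar x'\bar y'$, $\bar x\bar y'+\bar y\bar x'$, $\bar x\bar x'+\bar y\bar y'$ of distances are equal. The first exceeds the second by $2L\pm C$, which is positive for $L\ge C_*$. So the second sum is the smallest, and the four points span a tree in which a segment $[P,Q]$ of length $L\pm C$ separates $\{\bar y,\bar x'\}$ from $\{\bar x,\bar y'\}$: the segment $[\bar y,\bar x]$ runs $\bar y\to P\to Q\to\bar x$ and $[\bar x',\bar y']$ runs $\bar x'\to P\to Q\to\bar y'$. The point $P$ is the center of the tripod on $\bar x,\bar y,\bar x'$, so $d(\bar y,P)=A\pm C$ and $d(\bar x',P)=(x|y)_{x'}\pm C$. By Lemma~\ref{lem:coarse}(c) and admissibility, $\bar c_k$ is within $C$ of a point $R\in[P,Q]$ with $d(P,R)=d(y,c_k)-A\pm C$. As $R\in[\bar x',\bar y']$, we get $(x'|y')_{c_k}\le C$, and Lemma~\ref{lem:coarse}(d), applied to the word geodesic $(uc_i)_{|i|\le N}$, gives $k'$ with $|k'|\le N$ and $d(c_k,uc_{k'})\le C$. Now compute $d(x',c_k)$ in two ways, using (b2):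
\begin{align*}
d(x',c_k)&=d(\bar x',P)+d(P,R)\pm C=(x|y)_{x'}+b(c_k)-b(y)-A\pm C,\\
d(x',c_k)&=d(uc_N,uc_{k'})\pm C=b(x)-b(c_{k'})\pm C .
\end{align*}
Comparing them gives \eqref{eq:reflection}.

\emph{Step 3: centering the reflection.} We have $A+L=d(x,y)-(x'|y')_x\le d(x,y)$. As $k$ goes from $-N$ to $N$, the number $d(y,c_k)$ goes from $0$ to $d(x,y)$ in steps of size at most $a$. So for every $\sigma\in[A+a,A+L]$ there is $k$ with $\sigma-a\le d(y,c_k)\le\sigma$, and this $k$ is admissible. With $s_1=b(y)+A+a$ and $s_2=b(y)+A+L$, property (b2) shows that for every $s\in[s_1,s_2]$ there is an admissible $k$ with $b(c_k)=s\pm C$.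

Let $K\ge C_*$ and suppose that $\operatorname{ov}\ge\tau/2+2K+a+1$. Then $L\ge C_*$ and $s_2-s_1\ge\tau/2+2K$. The numbers $(\mu-m\tau)/2$, $m\in\mathbb Z$, are spaced by $\tau/2$, so one of them, $s^*$, lies in $[s_1+K,s_2-K]$. Let $v=ur^m$ for this $m$, and choose admissible $k,l$ with $b(c_k)=s^*+K\pm C$ and $b(c_l)=s^*-K\pm C$. The point $p=r^{-m}c_{k'}$ satisfies $d(vp,c_k)=d(uc_{k'},c_k)\le C$, it is within $C$ of some $c_j$ by (b3), and
\[
b(p)=b(c_{k'})-m\tau=2s^*-b(c_k)\pm C=s^*-K\pm C .
\]
By (b4), $d(p,c_l)\le C$, hence $d(vc_l,c_k)\le C$. The point $r^{-m}c_{l'}$ has $b$-value $2s^*-b(c_l)\pm C=s^*+K\pm C$, and the same argument gives $d(vc_k,c_l)\le C$. So there is a constant $C'$, independent of $K$, $r$ and $u$, with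
\[
d(vc_l,c_k)\le C',\qquad d(vc_k,c_l)\le C',\qquad d(c_k,c_l)\ge|b(c_k)-b(c_l)|\ge2K-C'.
\]

\emph{Step 4: square roots.} Put $v_0=c_k^{-1}vc_k$. Then
\[
d(1,v_0^2)=d(c_k,v^2c_k)\le d(c_k,vc_l)+d(c_l,vc_k)\le2C'.
\]
The ball of radius $2C'$ is finite, and each of its elements has at most one square root by Lemma~\ref{lem:basic}(a). So $d(1,v_0)\le K_1$ for a constant $K_1$ depending only on $(G,d,d_w)$. On the other hand $d(1,v_0)=d(c_k,vc_k)\ge d(c_k,c_l)-C'\ge2K-2C'$. Fix $K\ge C_*$ with $K>\frac12K_1+C'$. This is a contradiction, so the proposition holds with $C_1=2K+a+1$.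
\end{proof}

\section{Minimal surfaces}\label{sec:minimal}

Fix $r\ne1$, not a proper power, put $\tau=\tau(r)$, and fix $n\ge1$ with $r^n\in[G,G]$; if there is no such $n$, then $\operatorname{scl}(r)=\infty$ and there is nothing to prove. Let $\mathcal K$ be a $K(G,1)$ complex and $c_r:S^1=\mathbb R/\mathbb Z\to\mathcal K$ a based loop representing $r$, not necessarily embedded.

An \emph{$r$-surface} is a triple $(S,f,\psi)$, where $S$ is a compact oriented surface and $f:S\to\mathcal K$, $\psi:\partial S\to S^1$ are maps with $f|_{\partial S}=c_r\circ\psi$. The parametrization $\psi$ is part of the data. Let $m_i$ be the degree of $\psi$ on the boundary component $\partial_i$, oriented so that $S$ is on its left; then $f|_{\partial_i}$ represents the conjugacy class of $r^{m_i}$. The \emph{degree} of the triple is $\sum_im_i$, and its \emph{complexity} is the sum of $\max(0,-\chi)$ over the components of $S$. An expression of $r^n\ne1$ as a product of $\operatorname{cl}(r^n)\ge1$ commutators gives, after a homotopy in a collar of the boundary, an $r$-surface of degree $n$ and complexity $2\operatorname{cl}(r^n)-1$.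

An \emph{essential arc} is a properly embedded arc $\alpha:[0,1]\to S$ that is not homotopic rel endpoints into $\partial S$. It is \emph{degenerate} if there is a path $\beta$ in $S^1$ from $\psi(\alpha(0))$ to $\psi(\alpha(1))$ with $f\circ\alpha\simeq c_r\circ\beta$ rel endpoints. The endpoints of $\beta$ have to be prescribed because $c_r$ need not be injective; without this condition the parametrization could not be continued along the cut in the proof below.

\begin{lemma}\label{lem:minimal}
There is an $r$-surface $(S,f,\psi)$ of degree $n$ with $-\chi(S)\le2\operatorname{cl}(r^n)-1$ such that every component of $S$ has $\chi<0$ and nonempty boundary, all $m_i$ are nonzero, and no essential arc is degenerate.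
\end{lemma}

\begin{proof}
Take an $r$-surface of degree $n$ of least complexity. Closed components have degree $0$. A disc has $r^{m_1}=1$, so $m_1=0$. An annulus has $r^{m_1}\sim r^{-m_2}$, so $m_1+m_2=0$ by Lemma~\ref{lem:basic}(c). Discarding these components keeps the degree and does not raise the complexity. Every remaining component has $\chi<0$ and nonempty boundary, and the complexity is $-\chi(S)\le2\operatorname{cl}(r^n)-1$.

If $m_i=0$, then $\psi|_{\partial_i}$ and hence $f|_{\partial_i}$ are null-homotopic. Capping off $\partial_i$ with a disc keeps the degree and lowers the complexity by $1$, which contradicts minimality.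

Suppose an essential arc $\alpha$ in a component $S_0$ is degenerate. By homotopy extension we may homotope $f$ rel $\partial S$ so that $f\circ\alpha=c_r\circ\beta$. Cut $S$ along $\alpha$ to get $S'$ with the induced map $f'$. The boundary $\partial S'$ consists of arcs and circles of $\partial S$ and two copies of $\alpha$. Define $\psi'$ to be $\psi$ on the former and $\beta$ on each copy of $\alpha$. By the endpoint condition $\psi'$ is well defined and continuous at the corners, and $f'|_{\partial S'}=c_r\circ\psi'$. The degree of a loop in $S^1$ is the sum of the displacements in $\mathbb R$ of lifts of its pieces. The two copies of $\alpha$ are traversed in opposite directions, so their displacements cancel and the degree is still $n$. Cutting raises $\chi$ by $1$. If $\alpha$ does not separate $S_0$, the cut component has $\chi=\chi(S_0)+1\le0$. If $\alpha$ separates $S_0$ into $S_1$ and $S_2$, neither is a disc, since a disc would give a homotopy of $\alpha$ rel endpoints into $\partial S$; so $\chi(S_1),\chi(S_2)\le0$. In both cases the complexity drops by $1$, a contradiction.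
\end{proof}

We fix $(S,f,\psi)$ as in the lemma.

\section{The comparison hyperbolic surface}\label{sec:comparison}

Let $S_0$ be a component of $S$ and $\pi=\pi_1(S_0)$, a free group of rank $1-\chi(S_0)$. Throughout, $\mathbb H^2$ is the upper half-plane with its standard orientation.

\subsection{A triangulation with vertices in $\partial G$}

Identify $S_0$, preserving orientation, with the complement of small open cusp neighborhoods in a complete finite-area hyperbolic surface $\mathbb H^2/\pi$ with a geodesic ideal triangulation; the neighborhoods are small enough to meet each edge only in its two ends. This \emph{reference structure} serves only to fix combinatorics. The triangulation lifts to a triangulation $\tilde\Delta$ of $\mathbb H^2$ with a set $V\subset\partial\mathbb H^2$ of ideal vertices, which carries a $\pi$-invariant cyclic order. Each edge separates $\mathbb H^2$, so the dual graph is a tree. The group $\pi$ acts freely on triangles, with finitely many orbits of triangles and of vertices, and $V/\pi$ is the set of components of $\partial S_0$. The universal cover $\tilde S_0$ is the complement of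 open horoballs centered at the points $v\in V$, bounded by horocycles $L_v$. The stabilizer of $v$ is generated by the parabolic element $\gamma_v$ that translates $L_v$ in the boundary orientation. Thus $\gamma_{\gamma v}=\gamma\gamma_v\gamma^{-1}$, and an element of $\pi$ fixing two vertices is trivial.

Let $\tilde f:\tilde S_0\to\tilde{\mathcal K}$ be a lift of $f$, equivariant for a homomorphism $\rho:\pi\to G$, and let $\tilde c:\mathbb R\to\tilde{\mathcal K}$ be the lift of $c_r$ with $\tilde c(s+1)=r\tilde c(s)$. Choose a lift $\tilde\psi_v:L_v\to\mathbb R$ of $\psi$. The maps $\tilde f|_{L_v}$ and $\tilde c\circ\tilde\psi_v$ lift the same map to $\mathcal K$, so $\tilde f|_{L_v}=u_v\,\tilde c\circ\tilde\psi_v$ for some $u_v\in G$. Let $m_v\ne0$ be the degree of the boundary component under $L_v$. From $\tilde\psi_v(\gamma_vx)=\tilde\psi_v(x)+m_v$ we get $\tilde f(\gamma_vx)=u_vr^{m_v}u_v^{-1}\tilde f(x)$, that is,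
\[
\rho(\gamma_v)=h_v^{m_v},\qquad h_v=u_vru_v^{-1}.
\]
Let $\theta(v)$ and $\theta^-(v)$ in $\partial G$ be the attracting and repelling fixed points of $\rho(\gamma_v)$. Then $\theta(\gamma v)=\rho(\gamma)\theta(v)$.

\begin{lemma}\label{lem:edge}
If $(v,w)$ is an edge of $\tilde\Delta$, then $\theta(v)\ne\theta(w)$.
\end{lemma}

\begin{proof}
Otherwise the conjugate elements $h_v,h_w$ share a fixed point, so $h_v=h_w$ by Lemma~\ref{lem:basic}(d). Then $u_v^{-1}u_w$ centralizes $r$, and $u_v^{-1}u_w=r^j$ for some $j$ by Lemma~\ref{lem:basic}(b); this is where we use that $r$ is not a proper power. The edge gives a properly embedded arc $\alpha$ in $S_0$ with a lift $\tilde\alpha$ from $L_v$ to $L_w$. It is essential, because a homotopy into $\partial S_0$ would lift and put both ends of $\tilde\alpha$ on the same horocycle. Put $s=\tilde\psi_v(\tilde\alpha(0))$ and $s'=\tilde\psi_w(\tilde\alpha(1))$. The path $\tilde f\circ\tilde\alpha$ goes from $u_v\tilde c(s)$ to $u_w\tilde c(s')=u_v\tilde c(s'+j)$. Since $\tilde{\mathcal K}$ is simply connected, it is homotopic rel endpoints to $u_v\,\tilde c\circ\tilde\beta$, where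 $\tilde\beta$ is a path in $\mathbb R$ from $s$ to $s'+j$. The projection $\beta$ of $\tilde\beta$ to $S^1$ goes from $\psi(\alpha(0))$ to $\psi(\alpha(1))$, and $f\circ\alpha\simeq c_r\circ\beta$. So $\alpha$ is degenerate, contrary to Lemma~\ref{lem:minimal}.
\end{proof}

\subsection{Development}

Each edge now carries a positive number $\Lambda(\theta(v),\theta(w))$. These numbers are not $\pi$-invariant, but by \eqref{eq:cocycle} they change by one factor per vertex. The object in the hyperbolic plane with the same behavior is the determinant of two vectors. Identify $\partial\mathbb H^2$ with $\mathbb{RP}^1$ by $[(s,1)]=s$, $[(1,0)]=\infty$. For $X,X'\in(\mathbb R^2\setminus0)/\pm$ write $|XX'|=|\det(X,X')|$. This is invariant under $PSL_2(\mathbb R)$, and $|(s,1)(s',1)|=|s-s'|$.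

\begin{lemma}\label{lem:develop}
There are $X_v\in(\mathbb R^2\setminus0)/\pm$, $v\in V$, unique up to $PSL_2(\mathbb R)$, such that
\[
|X_vX_w|=\Lambda(\theta(v),\theta(w))\quad\text{for every edge }(v,w),
\]
and such that $\zeta(v)=[X_v]$ preserves the cyclic order of the vertices of each triangle. The map $\zeta$ is injective and preserves the cyclic order on $V$; the developed triangles have disjoint interiors, and their union $\Omega\subset\mathbb H^2$ is open and convex. There is a homomorphism $H:\pi\to PSL_2(\mathbb R)$ with
\begin{equation}\label{eq:holonomy}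
X_{\gamma v}=\kappa_{\rho(\gamma)}(\theta(v))\,H(\gamma)X_v ,
\end{equation}
and $H(\gamma_v)$ is hyperbolic with attracting point $\zeta(v)$ and translation length $\varepsilon|m_v|\tau$.
\end{lemma}

\begin{proof}
Start with one triangle. The group $PSL_2(\mathbb R)$ acts simply transitively on positively ordered triples in $\mathbb{RP}^1$. Once the three points are fixed, the vectors are determined up to positive scalars $s_1,s_2,s_3$; the three conditions prescribe the products $s_1s_2$, $s_2s_3$, $s_1s_3$ as positive numbers, and this system has a unique positive solution. Next consider a triangle glued along a developed edge $(p,q)$, with new vertex $w$. Fix representatives of $X_p,X_q$ and write $X_w=\lambda_1X_p+\lambda_2X_q$. The conditions read $|\lambda_1|\,|X_pX_q|=\Lambda(\theta(q),\theta(w))$ and $|\lambda_2|\,|X_pX_q|=\Lambda(\theta(p),\theta(w))$. Up to overall sign there are two solutions, with $\lambda_1\lambda_2>0$ and $\lambda_1\lambda_2<0$, one in each component of $\mathbb{RP}^1\setminus\{\zeta(p),\zeta(q)\}$. The cyclic order selects one. Continuing along the dual tree gives existence and uniqueness.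

Each new triangle lies in the half-plane beyond a side of the convex ideal polygon developed so far, so the enlarged polygon is again a convex ideal polygon whose vertices are in the same cyclic order as in $V$. Thus $\Omega$ is an increasing union of convex polygons. It is open because every edge has a triangle on each side.

For $\gamma\in\pi$, the vectors $X'_v=\kappa_{\rho(\gamma)}(\theta(v))^{-1}X_{\gamma v}$ satisfy the same conditions, by the first formula in \eqref{eq:cocycle}. So $X'_v=H(\gamma)X_v$ for a unique $H(\gamma)$. Applying \eqref{eq:holonomy} twice and using the second formula in \eqref{eq:cocycle} gives $X_{\gamma\gamma'v}=\kappa_{\rho(\gamma\gamma')}(\theta(v))H(\gamma)H(\gamma')X_v$, so $H$ is a homomorphism. For $\gamma=\gamma_v$, formula \eqref{eq:tau} gives $\kappa_{\rho(\gamma_v)}(\theta(v))=e^{-\varepsilon|m_v|\tau/2}$, so $H(\gamma_v)X_v=e^{\varepsilon|m_v|\tau/2}X_v$ up to sign. An element of $SL_2(\mathbb R)$ with an eigenvalue of modulus $e^{\ell/2}>1$ is hyperbolic of translation length $\ell$, and the eigenline is its attracting point.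
\end{proof}

Let $\zeta^-(v)$ be the repelling point of $H(\gamma_v)$ and $\ell_v$ its axis, oriented toward $\zeta(v)$. Then $H(\gamma)\zeta(v)=\zeta(\gamma v)$ and $H(\gamma)\ell_v=\ell_{\gamma v}$. The quotient of $\Omega$ is an incomplete surface glued from finitely many ideal triangles, which spiral toward closed geodesics; its completion adds these geodesics \cite[Proposition 3.4.21]{Th}. We give a direct proof in the form we need.

\begin{lemma}\label{lem:complete}
The set $Y=\Omega\cup\bigcup_{v}\ell_v$ is closed and convex, with interior $\Omega$ and boundary lines $\ell_v$. It lies on the left of each $\ell_v$, and there is $s_0>0$ with $d(\ell_v,\ell_w)\ge s_0$ for $v\ne w$. The group $\pi$ acts on $Y$ through $H$ freely and properly discontinuously, and $\hat S=Y/\pi$ is a compact surface with geodesic boundary and $\chi(\hat S)=\chi(S_0)$.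
\end{lemma}

\begin{proof}
Fix $v$ and normalize $\zeta(v)=\infty$, $\zeta^-(v)=0$, so that $H(\gamma_v)$ is $z\mapsto\lambda z$ with $\log\lambda=\varepsilon|m_v|\tau$. In the reference structure put $v=\infty$. There $\tilde S_0$ lies below the horizontal line $L_v$ and on its left, so $\gamma_v$ is a translation in the negative direction. The neighbors of $v$ form a decreasing sequence $(v_i)_{i\in\mathbb Z}$ tending to $\mp\infty$ as $i\to\pm\infty$, with $\gamma_vv_i=v_{i+N}$ for some $N\ge1$, and every vertex other than $v$ lies in some interval $[v_{i+1},v_i]$. Hence $z_i=\zeta(v_i)$ is strictly decreasing in $\mathbb R$ with $z_{i+N}=\lambda z_i$. From $\lambda z_i<z_i$ we get $z_i<0$. So $\zeta(w)<0$ for all $w\ne v$, and $\Omega\subset\{\operatorname{Re}z<0\}$, the left side of the upward line $\ell_v$.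

The triangle with vertices $\infty,z_{i+1},z_i$ is the part of the strip $z_{i+1}\le\operatorname{Re}z\le z_i$ above the semicircle on $[z_{i+1},z_i]$. Since $|z_{i+1}|\le|z_{i+N}|=\lambda|z_i|$, this semicircle has height less than $\lambda|z_i|$. The strips cover $\{\operatorname{Re}z<0\}$, so $\Omega$ contains
\[
U_v=\{\operatorname{Re}z<0,\ \operatorname{Im}z\ge\lambda|\operatorname{Re}z|\}.
\]
As $\sinh d(z,\ell_v)=|\operatorname{Re}z|/\operatorname{Im}z$, this is the set of points on the left of $\ell_v$ at distance at most $s_v$, where $\sinh s_v=1/\lambda$. In particular $H(\gamma)U_v=U_{\gamma v}$ and $\ell_v\subset\overline\Omega$.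

For $w\ne v$ the line $\ell_w\subset\overline\Omega$ lies in $\{\operatorname{Re}z\le0\}$ and has the endpoint $\zeta(w)<0$, so it is disjoint from $\ell_v$. It is disjoint from $\Omega$, which lies strictly on its left, hence from $U_v$. So $d(\ell_v,\ell_w)\ge s_v\ge s_0:=\min_vs_v$, a minimum over finitely many orbits.

Each developed triangle minus the sets $U_v$ at its three corners has compact closure in $\Omega$, because $U_v$ contains all points of a strip above some height; and $U_v\cup\ell_v$ is compact modulo $z\mapsto\lambda z$. So $Y=\pi Y_0$ for a compact set $Y_0\subset Y$. Every point of $Y$ has a compact neighborhood in $Y$, a disc or a half-disc. By compactness of $Y_0$ there is a uniform radius for which all closed balls of $Y$ are compact, so $Y$ is complete, hence closed. Thus $Y=\overline\Omega$ is convex.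

If $H(\gamma)$ is close to the identity, it maps an interior point of a fixed triangle into the same triangle, so $\gamma$ preserves the triangle and $\gamma=1$. Hence $H$ is injective with discrete image. A torsion-free discrete group acts freely and properly discontinuously on $\mathbb H^2$. Finally $Y$ is contractible, so $\pi_1(\hat S)=\pi$; as $\hat S$ has nonempty boundary, $\chi(\hat S)=1-\operatorname{rank}\pi=\chi(S_0)$.
\end{proof}

\subsection{Comparison with the group}

On edges, $\Lambda$ and the determinant agree by construction. For other pairs of vertices the determinant is computed by repeated use of an identity, while $\Lambda$ obeys the corresponding inequality. For vectors in $\mathbb R^2$, with $[ij]=\det(X_i,X_j)$, the Pl\"ucker identity says $[13][24]=[12][34]+[14][23]$. If the four points of $\mathbb{RP}^1$ are cyclically ordered, we can choose representatives with monotone arguments in an interval of length less than $\pi$; then all $[ij]$ with $i<j$ have the same sign, and the identity holds with absolute values.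

\begin{lemma}\label{lem:compare}
For distinct $v,v'\in V$ we have $\Lambda(\theta(v),\theta(v'))\le|X_vX_{v'}|$.
\end{lemma}

\begin{proof}
Take a shortest path $T_0,\dots,T_k$ in the dual tree with $v\in T_0$ and $v'\in T_k$; then $v\notin T_j$ for $j\ge1$. We prove the inequality for all vertices other than $v$ of all $T_j$, by induction on $j$. For $T_0$ equality holds. Let $(p,q)=T_{j-1}\cap T_j$ and let $w$ be the third vertex of $T_j$. The path crosses $(p,q)$ only once, so $v$ and $w$ lie on different sides of it and $v,p,w,q$ are cyclically ordered. Write $\Lambda_{vw}=\Lambda(\theta(v),\theta(w))$. By \eqref{eq:ptolemy}, equality on the edges $pq$, $wq$, $pw$, and the inductive hypothesis for $p$ and $q$,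
\[
\Lambda_{vw}\le\frac{\Lambda_{vp}\Lambda_{wq}+\Lambda_{vq}\Lambda_{pw}}{\Lambda_{pq}}\le\frac{|X_vX_p||X_wX_q|+|X_vX_q||X_pX_w|}{|X_pX_q|}=|X_vX_w| .\qedhere
\]
\end{proof}

The overlap involves repelling points, which are not images of vertices. We reach them as limits of neighbors of $v$.

\begin{proposition}\label{prop:distance}
Let $v\ne w$ with $m_v,m_w>0$, and $D=d(\ell_v,\ell_w)$. Then
\[
\frac1{\sinh(D/2)}\le\exp\Bigl(\frac\varepsilon2\Bigl(\frac\tau2+C_1\Bigr)\Bigr).
\]
\end{proposition}

\begin{proof}
Let $v_0$ be adjacent to $v$ and $v_k=\gamma_v^{-k}v_0$, which is also adjacent to $v$. Since $\theta(v_0)\ne\theta(v)$ and $\zeta(v_0)\ne\zeta(v)$, we have $\theta(v_k)\to\theta^-(v)$ and $\zeta(v_k)\to\zeta^-(v)$. For large $k$ we have $v_k\ne w$, and Lemma~\ref{lem:compare} with equality on the edge $(v,v_k)$ gives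
\[
\frac{\Lambda(\theta(w),\theta(v_k))}{\Lambda(\theta(v),\theta(v_k))}\le\frac{|X_wX_{v_k}|}{|X_vX_{v_k}|}.
\]
The right side depends on $X_{v_k}$ only through $\zeta(v_k)$, continuously away from $\zeta(v)$. Let $k\to\infty$, let $X_v^-,X_w^-$ be any vectors over $\zeta^-(v),\zeta^-(w)$, and multiply by the inequality with $v$ and $w$ exchanged:
\begin{equation}\label{eq:cross}
\frac{\Lambda(\theta(w),\theta^-(v))\,\Lambda(\theta(v),\theta^-(w))}{\Lambda(\theta(v),\theta^-(v))\,\Lambda(\theta(w),\theta^-(w))}\le\frac{|X_wX_v^-|\,|X_vX_w^-|}{|X_vX_v^-|\,|X_wX_w^-|}.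
\end{equation}
The right side is unchanged by scaling any of the four vectors, so it is a cross-ratio. Move the common perpendicular of $\ell_v,\ell_w$ to the segment from $i$ to $ie^D$. Each line lies on the left of the other, so $\zeta^-(v)=-1$, $\zeta(v)=1$, $\zeta^-(w)=e^D$, $\zeta(w)=-e^D$, and the cross-ratio is $(e^D-1)^2/(2\cdot2e^D)=\sinh^2(D/2)$. Since $m_v,m_w>0$, we have $\theta(v)=h_v^+$, $\theta^-(v)=h_v^-$, $\theta(w)=h_w^+$, $\theta^-(w)=h_w^-$, and the left side of \eqref{eq:cross} is $e^{-\varepsilon\operatorname{ov}(h_v,h_w)}$. Proposition~\ref{prop:overlap}, applied to $h_v$ and its conjugate $h_w$, bounds it below by $e^{-\varepsilon(\tau/2+C_1)}$.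
\end{proof}

If $m_v>0>m_w$, the left side of \eqref{eq:cross} compares $h_v$ with $h_w^{-1}$, which is not conjugate to $h_v$, and Proposition~\ref{prop:overlap} does not apply.

\section{The Voronoi decomposition}\label{sec:voronoi}

We keep the notation of Section~\ref{sec:comparison} and let $\pi$ act on $Y$ through $H$. Two consequences of Lemma~\ref{lem:complete} are used repeatedly: the function $d(\cdot,\partial Y)$ is bounded on $Y$, say by $R$, since $\hat S$ is compact; and only finitely many $\ell_v$ meet a given compact set, since they are pairwise at distance at least $s_0$.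

We use the hyperboloid model: $\langle\,,\rangle$ is a form of signature $(2,1)$ on $\mathbb R^3$ and $\mathbb H^2$ is one sheet of $\langle x,x\rangle=-1$. Geodesics are the sets $\nu^\perp\cap\mathbb H^2$ with $\langle\nu,\nu\rangle=1$, and $\langle x,\nu\rangle$ is the hyperbolic sine of the signed distance from $x$ to the geodesic. Let $\nu_v$ be the unit normal of $\ell_v$ pointing into $Y$. Then $\sinh d(x,\ell_v)=\langle x,\nu_v\rangle$ on $Y$, and $\langle\nu_v,\nu_w\rangle=-\cosh d(\ell_v,\ell_w)$ for $v\ne w$. So $\nu_v-\nu_w$ has positive norm and $B_{vw}=(\nu_v-\nu_w)^\perp$ is a geodesic, the \emph{bisector}. The reflection in $B_{vw}$ exchanges $\nu_v$ and $\nu_w$, hence $\ell_v$ and $\ell_w$, hence reverses their common perpendicular. So $B_{vw}$ is the perpendicular bisector of the common perpendicular. It is disjoint from $\ell_v$, because a common point would also lie on $\ell_w$. For $w\ne w'$ we have $B_{vw}\ne B_{vw'}$, as the reflections carry $\ell_v$ to different lines.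

The \emph{cell} of $v$ is
\[
N_v=\{x\in Y: d(x,\ell_v)\le d(x,\ell_w)\ \text{for all }w\}=Y\cap\bigcap_{w\ne v}\{\langle x,\nu_v-\nu_w\rangle\le0\},
\]
a closed convex set containing $\ell_v$. For $v\ne w$ the set $N_v\cap N_w\subset B_{vw}$ is convex and within $R$ of both lines, so it is empty, a point or a compact segment. A nondegenerate segment is called an \emph{edge} $\sigma_{vw}=\sigma_{wv}$. Let $I_{vw}\subset\ell_v$ be its nearest-point projection. The reflection in $B_{vw}$ fixes $\sigma_{vw}$ and exchanges $I_{vw}$ and $I_{wv}$, so they have the same length, the \emph{width} $\omega(\sigma_{vw})$. The group $\pi$ acts freely on unordered pairs $\{v,w\}$: if $\gamma$ preserves the pair, then $\gamma^2$ fixes two vertices, so $\gamma^2=1$ and $\gamma=1$.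

For $y\in\ell_v$ let $\varrho_y$ be the ray from $y$ perpendicular to $\ell_v$ on the side of $Y$. One observation is used three times:
\begin{itemize}
\item[($*$)] If $\varrho_y$ meets $B_{vw}$ at $x$, then the points of $\varrho_y$ beyond $x$ are not in $N_v$.
\end{itemize}
Indeed, $B_{vw}$ misses $\ell_v$, so it is not the geodesic containing $\varrho_y$. The ray crosses it transversally at the single point $x$, where $\langle\cdot,\nu_v-\nu_w\rangle$ changes from negative, its sign at $y$, to positive.

\begin{lemma}[Tiling]\label{lem:tiling}
For each $v\in V$ we have $\varepsilon|m_v|\tau=\sum_w\omega(\sigma_{vw})$, the sum over the $\langle\gamma_v\rangle$-orbits of those $w$ for which $\sigma_{vw}$ is an edge.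
\end{lemma}

\begin{proof}
Let $y\in\ell_v$. The set $\varrho_y\cap N_v$ is closed, convex, contains $y$ and has length at most $R$, so it is a segment $[y,x(y)]$. Points of $\varrho_y$ within $s_0/2$ of $y$ lie in $U_v\cup\ell_v\subset Y$ and in $N_v$, so $x(y)\ne y$. The point $x(y)$ is not on any $\ell_w$ with $w\ne v$, since there $d(\cdot,\ell_w)=0<d(\cdot,\ell_v)$; so it is interior to $Y$. The points of $\varrho_y$ just beyond $x(y)$ lie in $Y\setminus N_v$, so each is closer to some $\ell_w$ than to $\ell_v$. Finitely many $w$ occur, so one occurs along a sequence tending to $x(y)$, and $x(y)\in N_v\cap N_w$. Hence $\ell_v$ is covered by the $I_{vw}$ and the countably many projections of one-point intersections.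

Conversely, if $x\in\sigma_{vw}$ projects to $y$, then $x\in\varrho_y\cap N_v$, and $x=x(y)$ by ($*$). So $y\in I_{vw}\cap I_{vw'}$ implies $x(y)\in B_{vw}\cap B_{vw'}$, which has at most one point; therefore $I_{vw}\cap I_{vw'}$ has at most one point for $w\ne w'$. Thus the $I_{vw}$ tile $\ell_v$ up to a countable set. The group $\langle\gamma_v\rangle$ permutes them freely, and $\ell_v/\langle\gamma_v\rangle$ has length $\varepsilon|m_v|\tau$.
\end{proof}

\begin{lemma}[Number of edges]\label{lem:number}
There are at most $-3\chi(S_0)$ orbits of edges under $\pi$.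
\end{lemma}

\begin{proof}
A third cell $N_{w'}$ meets $\sigma=\sigma_{vw}$ inside $B_{vw}\cap B_{vw'}$, in at most one point, and only finitely many cells meet $\sigma$. So we can choose, equivariantly, a point $x_\sigma\in\sigma$ that lies in no third cell. Let $a_\sigma$ be the union of the perpendicular segments $[y,x_\sigma]$ and $[x_\sigma,y']$ with $y\in\ell_v$, $y'\in\ell_w$. By ($*$), a point of $[y,x_\sigma)$ lies on no bisector $B_{vw'}$, so it lies in $N_v$ and in no other cell; the same holds for $(x_\sigma,y']$ and $N_w$. So $a_\sigma$ is an embedded arc. Suppose $a_\sigma$ and $a_{\sigma'}$ meet. If the common point lies in two cells, it equals $x_\sigma=x_{\sigma'}$. If it lies in one cell $N_v$, both arcs contain the perpendicular from it to a point $y\in\ell_v$, and $x_\sigma=x(y)=x_{\sigma'}$. The two cells containing $x_\sigma$ determine $\sigma$, so $\sigma=\sigma'$. Hence the arcs $a_\sigma$ are pairwise disjoint, and since $\pi$ permutes them freely, they project to disjoint properly embedded arcs in $\hat S$, one for each orbit.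

Take any $k$ of these arcs and cut $\hat S$ along them. The result has Euler characteristic $\chi(S_0)+k$, and each piece has boundary, so it has $\chi\le0$ unless it is a disc. Thus $\chi(S_0)+k$ is at most the number of discs. We show that each disc has at least three of the $2k$ arc sides. Lift the disc to $Y$; its boundary alternates between arcs $a_\sigma$ and segments of boundary lines. With no arc side, the disc would be all of $\hat S$, but $\chi(\hat S)<0$. With one, the two ends of $a_{\sigma_{vw}}$ would lie on one line, but $v\ne w$. With two, the arcs $a_\sigma,a_{\sigma'}$ join the same pair of lines, so $\sigma=\sigma'$; the lifted disc then covers both sides of $a_\sigma$, so its image is open and compact in $Y$, which is connected and not compact. Therefore $\chi(S_0)+k\le2k/3$, that is, $k\le-3\chi(S_0)$.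
\end{proof}

\begin{lemma}[Width]\label{lem:width}
If $\sigma_{vw}$ is an edge with $m_v,m_w>0$, then $\omega(\sigma_{vw})\le\frac12\varepsilon\tau+C_2$, where $C_2=2\log3+\varepsilon C_1$.
\end{lemma}

\begin{proof}
Let $D=d(\ell_v,\ell_w)$ and $D'=D/2$. Let $y_0\in\ell_v$ be the foot of the common perpendicular, $e$ a unit tangent vector of $\ell_v$ at $y_0$, and $\nu=\nu_v$; these vectors are orthogonal with $\langle y_0,y_0\rangle=-1$ and $\langle e,e\rangle=\langle\nu,\nu\rangle=1$. The point of $\ell_v$ at signed distance $s$ from $y_0$ is $y_s=\cosh s\;y_0+\sinh s\;e$, the ray from it is $\cosh t\;y_s+\sinh t\;\nu$, and $B_{vw}$ has the unit normal $\sinh D'\;y_0+\cosh D'\;\nu$. The ray meets $B_{vw}$ when $-\cosh t\cosh s\sinh D'+\sinh t\cosh D'=0$, that is, $\tanh t=\cosh s\tanh D'$. This has a solution exactly when $\cosh s<\coth D'$, that is, $\sinh|s|<1/\sinh D'$. So $\omega(\sigma_{vw})\le2\operatorname{arcsinh}(1/\sinh D')$. For $\xi\ge0$ we have $\operatorname{arcsinh}\xi=\log(\xi+\sqrt{1+\xi^2})\le\log(1+2\xi)\le\log3+\log\max(1,\xi)$. The bound in Proposition~\ref{prop:distance} is at least $1$, so $\omega(\sigma_{vw})\le2\log3+\varepsilon(\tau/2+C_1)$.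
\end{proof}

\section{The signed count}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $r\ne1$ not be a proper power, let $n\ge1$ with $r^n\in[G,G]$, and let $S$ be the surface of Lemma~\ref{lem:minimal}. Apply Sections~\ref{sec:comparison} and \ref{sec:voronoi} to every component. Let $n_+=\sum_{m_i>0}m_i$ and $n_-=\sum_{m_i<0}|m_i|$, so that $n_+-n_-=n$. Let $W_{++}$, $W_{+-}$, $W_{--}$ be the total widths of the orbits of edges $\sigma_{vw}$, over all components, with the indicated signs of $m_v$ and $m_w$. Sum Lemma~\ref{lem:tiling} over the orbits of vertices. The terms are indexed by orbits of ordered pairs $(v,w)$, and each orbit of edges gives exactly two of them, since no element exchanges $v$ and $w$. Hence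
\[
\varepsilon\tau n_+=2W_{++}+W_{+-},\qquad \varepsilon\tau n_-=2W_{--}+W_{+-}.
\]
Subtracting removes the edges that we cannot control, and Lemmas~\ref{lem:number} and \ref{lem:width} give
\[
\varepsilon\tau n=2W_{++}-2W_{--}\le2W_{++}\le2\bigl(-3\chi(S)\bigr)\Bigl(\frac{\varepsilon\tau}2+C_2\Bigr)=-3\chi(S)\,(\varepsilon\tau+2C_2).
\]
With $-\chi(S)\le2\operatorname{cl}(r^n)-1$ this yields
\[
\frac{2\operatorname{cl}(r^n)-1}{2n}\ \ge\ \frac16\cdot\frac{\varepsilon\tau}{\varepsilon\tau+2C_2}.
\]
Let $n\to\infty$ through the multiples of one such $n$. The left side tends to $\operatorname{scl}(r)$, so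
\begin{equation}\label{eq:final}
\operatorname{scl}(r)\ \ge\ \frac16\cdot\frac{\tau(r)}{\tau(r)+C},\qquad C=\frac{2C_2}\varepsilon .
\end{equation}

It remains to bound $\delta_\infty(G)$. Let $0<\eta<1/6$ and $g\ne1$ with $\operatorname{scl}(g)<1/6-\eta$. Write $g=r^k$ with $k\ge1$ and $r$ not a proper power. By \eqref{eq:final},
\[
\operatorname{scl}(g)=k\operatorname{scl}(r)\ge\frac16\cdot\frac{k\tau(r)}{\tau(r)+C}\ge\frac16\cdot\frac{\tau(g)}{\tau(g)+C},
\]
because $\tau(g)=k\tau(r)\ge\tau(r)$. Hence $\tau(g)/(\tau(g)+C)<1-6\eta$, so $\tau(g)<C/6\eta$ and $\tau_w(g)\le a\tau(g)<aC/6\eta$. By (H3) the class of $g$ contains an element whose word length is bounded in terms of $\eta$ and $G$. So only finitely many conjugacy classes have $\operatorname{scl}<1/6-\eta$, for every $\eta$, and $\delta_\infty(G)\ge1/6$.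
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH} Bestvina and Handel, \emph{Train tracks and automorphisms of free groups}, Ann. of Math., 1992.

\bibitem{BS} Bonk and Schramm, GAFA, 2000.

\bibitem{Br} Brinkmann, \emph{Hyperbolic automorphisms of free groups}, GAFA, 2000.

\bibitem{CF} Danny Calegari and Koji Fujiwara, \emph{Stable commutator length in word-hyperbolic groups}, arXiv:math/0611889 (2006).

\bibitem{CDP} Coornaert, Delzant and Papadopoulos, Chapter~10, Proposition~6.4.

\bibitem{GH} Ghys and de la Harpe, Chapter~2, Theorem~12.

\bibitem{NS} Nica and \v{S}pakula, \emph{Strongly hyperbolic spaces}, Groups Geom. Dyn., 2016.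

\bibitem{Th} Thurston, \emph{Three-Dimensional Geometry and Topology}.

\end{thebibliography}
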